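\title{Large minimal unsatisfiable subformulas of random $r$-SAT below the threshold}

\begin{abstract}
Let $r\ge3$ and let $F$ be a random $r$-SAT formula on $n$ variables whose clause probability lies a constant factor below the sharp satisfiability threshold. We show that the probability that $F$ contains a minimal unsatisfiable subformula on a linear number of variables decays faster than every polynomial in $n$, which answers a question of Scott and Sorkin. More precisely, with probability at least $1-\exp(-n^{c})$ every minimal unsatisfiable subformula has at most $n^{1/(32(r+1))}$ variables. In contrast, the probability that $F$ is unsatisfiable is of order $n^{-(r-2)2^r-1}$ when the density is bounded away from zero. The proof shows that $F$ withstands random partial assignments, amplifies this to adversarial partial assignments by a repeated squaring of failure probabilities, and converts the resulting statement into an exponential bound by a deletion inequality.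
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X=\{x_1,\dots,x_n\}$ be a set of Boolean variables. A \emph{literal} is a variable $x$ or its negation $\bar x$, an \emph{$r$-clause} is a disjunction of $r$ literals on $r$ distinct variables, and a \emph{formula} is a set of $r$-clauses. A formula is \emph{satisfiable} if some assignment $\sigma\in\{0,1\}^X$ makes at least one literal of every clause true. For $n\ge r\ge2$ and $p\in[0,1]$, the random formula $F\sim\mathcal F^r_{n,p}$ contains each of the $2^r\binom nr$ possible clauses independently with probability $p$. The scale of interest is $p=\alpha n^{-(r-1)}$ with $\alpha$ bounded: then $F$ has about $2^r\alpha n/r!$ clauses, and each variable lies in a bounded expected number of them.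

By Friedgut's theorem, satisfiability has a \emph{sharp threshold}: there is a function $c_r(n)\ge0$ such that for every fixed $\delta>0$ and every sequence $p=p(n)$, the formula $F\sim\mathcal F^r_{n,p}$ is satisfiable with probability $1-o(1)$ if $p\le(1-\delta)c_r(n)n^{-(r-1)}$, and unsatisfiable with probability $1-o(1)$ if $p\ge(1+\delta)c_r(n)n^{-(r-1)}$. It is believed, but not known, that $c_r(n)$ converges to a constant. We fix such a function and use nothing about it beyond this definition.

A \emph{subformula} of $F$ is a subset of its clauses, and its \emph{vertices} are the variables that occur in its clauses. It is \emph{minimal unsatisfiable} if it is unsatisfiable while every proper subset of it is satisfiable. A formula is unsatisfiable exactly when it contains a minimal unsatisfiable subformula, so these subformulas are the possible causes of unsatisfiability, and the number of vertices measures how local a cause is. The following question is posed by Scott and Sorkin~\cite{SS}.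

\medskip
\noindent\textbf{Question.} \emph{Let $r\ge3$, $\varepsilon>0$ and $p=\alpha n^{-(r-1)}$ with $\alpha(n)\le(1-\varepsilon)c_r(n)$ for all $n$. Let $q(n)$ be the probability that $F\sim\mathcal F^r_{n,p}$ contains a minimal unsatisfiable subformula with at least $\varepsilon n$ vertices. Is $q(n)=n^{-\omega(1)}$, that is, does $q(n)$ decay faster than every polynomial in $n$?}
\medskip

The definition of the threshold gives $q(n)\le\Pr[F\text{ unsatisfiable}]=o(1)$, with no rate. Nor can one answer the question by improving the bound on $\Pr[F\text{ unsatisfiable}]$, because bounded causes appear with polynomial probability. The expected number of copies of a fixed formula with $v$ vertices and $h$ clauses is of order $n^{v}p^{h}$, that is, $n^{v-(r-1)h}$ for constant $\alpha$. The formula consisting of all $2^r$ clauses on $r$ variables is minimal unsatisfiable, and for $r=3$ it costs $n^{3-16}=n^{-13}$. One does better by spreading $2^r$ clauses over more variables.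

\begin{example}[the tree formula]\label{ex:tree}
Take one variable $u_s$ for each binary string $s$ of length less than $r$; these are the $2^r-1$ internal nodes of the complete binary tree of depth $r$. Write $u^0=u$ and $u^1=\bar u$, so that the literal $u^a$ is false exactly when $u$ has value $a$. For each string $s=s_1\cdots s_r$ of length $r$ let
\[
C_s=u_{\emptyset}^{s_1}\vee u_{s_1}^{s_2}\vee u_{s_1s_2}^{s_3}\vee\dots\vee u_{s_1\cdots s_{r-1}}^{s_r},
\]
and let $H_r$ be the set of these $2^r$ clauses. An assignment $\sigma$ falsifies $C_s$ if and only if $s_1=\sigma(u_\emptyset)$, $s_2=\sigma(u_{s_1})$, and so on, and these equations determine $s$. So every assignment falsifies exactly one clause, and every clause is falsified by some assignment. Hence $H_r$ is minimal unsatisfiable. For $r=3$ it has $7$ vertices and $8$ clauses and costs $n^{7-16}=n^{-9}$.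
\end{example}

The question therefore asks whether a cause of linear size can be as cheap as a bounded one. One guesses not: with a constant factor of room below the threshold, a cause that involves a positive fraction of all variables should require a large deviation of the whole formula. For small $\alpha$ a first-moment count confirms this guess (Remark~\ref{rem:low}). That count uses only that a minimal unsatisfiable formula has more clauses than vertices, and it says nothing about linear sizes once $2^r\alpha/r!>1$, when $F$ itself typically has more than $n$ clauses. Close to the threshold the only available input is the $o(1)$ in the definition of $c_r$. Our main result turns this $o(1)$ into a stretched exponential and answers the question in the affirmative.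

\begin{theorem}\label{thm:main}
Let $r\ge3$, $\varepsilon>0$, $p=\alpha n^{-(r-1)}$ with $0\le\alpha(n)\le(1-\varepsilon)c_r(n)$, and $\gamma=\frac1{32(r+1)}$. There is $c=c(r)>0$ such that for all large $n$, with probability at least $1-\exp(-n^{c})$, every minimal unsatisfiable subformula of $F\sim\mathcal F^r_{n,p}$ has at most $n^{\gamma}$ vertices. In particular $q(n)\le\exp(-n^{c})=n^{-\omega(1)}$.
\end{theorem}

The second result, which is not needed for the question, shows that the tree formula has the optimal cost and bounds $q(n)$ from below.

\begin{theorem}\label{thm:comp}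
Under the hypotheses of Theorem~\ref{thm:main}, put $a_r=(r-2)2^r+1$.
\begin{enumerate}
\item[(i)] $\Pr[F\text{ unsatisfiable}]=O(n^{-a_r})$, and this probability is $\Theta(n^{-a_r})$ if $\liminf\alpha(n)>0$. For $r=3$ the latter is $\Theta(n^{-9})$.
\item[(ii)] There is $\theta=\theta(r)>0$ such that if $\liminf\alpha(n)>0$ and $\varepsilon\le\theta$, then $q(n)\ge e^{-O(n)}$.
\end{enumerate}
\end{theorem}

In the situation of (ii) we thus have $e^{-O(n)}\le q(n)\le e^{-n^{c}}$. We do not determine the true exponent.

\medskip
\noindent\textbf{Conventions.} From now on $r\ge3$. All statements are for large $n$; how large, and the constants in $O,\Omega,\Theta$, may depend on $r$, $\varepsilon$, the function $c_r$ and, in lower bounds, on $\liminf\alpha$. ``Whp'' means with probability $1-o(1)$, logarithms are natural, and $\mathbb P_p$ is the law of $\mathcal F^r_{n,p}$. We write $V(\cdot)$ for the set of variables occurring in a clause, a formula or a set of literals. A clause $C$ is \emph{inside} $S\subset X$ if $V(C)\subset S$ and \emph{meets} $S$ if $V(C)\cap S\ne\emptyset$; the formula $F-S$ consists of the clauses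 of $F$ that do not meet $S$. A \emph{partial assignment} is a set $K$ of literals on distinct variables, read as the demand that these literals be true, and a \emph{$k$-assignment} is one with $|K|=k$. A uniform $k$-assignment has a uniform $k$-set of variables and independent uniform signs. Finally $F\wedge K$ is $F$ together with the literals of $K$ as one-literal clauses; it is satisfiable if and only if $K$ extends to a satisfying assignment of $F$.

\section{The argument in the case $r=3$}\label{sec:idea}

This section is an informal guide to the proof of Theorem~\ref{thm:main}.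

\subsection{Which property is needed}
Choose $p'>p$ still below the threshold, with $p/p'\le e^{-\varepsilon/2}$. A general deletion inequality (Lemma~\ref{lem:deletion}) says the following. If a property $\mathcal R$ is preserved under deleting clauses and has probability at least $\frac12$ under $\mathbb P_{p'}$, then under $\mathbb P_p$, with probability at least $1-2e^{-\varepsilon t/2}$, there is a set $T$ of fewer than $t$ clauses with $F\setminus T\in\mathcal R$. Taking satisfiability for $\mathcal R$ gains nothing, since a minimal unsatisfiable formula of any size becomes satisfiable when one clause is deleted.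

Suppose instead that $\mathcal R$ says: every partial assignment of at most $rt$ variables extends to a satisfying assignment. Let $S=V(T)$ and let $F'\subset F$ be minimal unsatisfiable with a vertex outside $S$. The clauses of $F'$ inside $S$ form a proper subformula, so some $\tau\in\{0,1\}^S$ satisfies them. The other clauses of $F'$ lie in $F\setminus T$, so some extension of $\tau$ satisfies them. Then $F'$ is satisfiable, a contradiction. So we want to prove that whp $F$ withstands \emph{adversarial} partial assignments of $n^{\Omega(1)}$ variables.

\subsection{Two continuations square the failure probability}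
What the sharp threshold yields is much weaker: whp only a fraction $y=n^{-\xi_0}$ of the $k$-assignments fail to extend, for a small constant $\xi_0$ and $k\le n^\gamma$ (Lemma~\ref{lem:base}). A union bound over all $m$-assignments needs a failure probability below $n^{-2m}$. The gap is closed by iterating one step, which we show for $r=3$ and $K=\{x\}$.

Reveal first $G=F-\{x\}$, then the clauses that contain the variable $x$. Those containing the literal $x$ are satisfied by $K$. Say the others are
\[
\bar x\vee a_1\vee b_1,\qquad \bar x\vee a_2\vee b_2,
\]
where $a_1,b_1,a_2,b_2$ are literals on four distinct variables. If $G\wedge a_1\wedge a_2$ has a satisfying assignment, then setting $x=1$ in it satisfies $F\wedge x$; the same holds for $G\wedge b_1\wedge b_2$. So $F\wedge x$ can be unsatisfiable only if the two $2$-assignments $\{a_1,a_2\}$ and $\{b_1,b_2\}$ \emph{both} fail for $G$. Given $G$, these are two uniform $2$-assignments, independent except that their variables are disjoint. If a fraction $y$ of the $2$-assignments fail for $G$, both fail with probability about $y^2$.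

In general a $k$-assignment produces continuations of size $O(k)$, so each round squares the failure probability (with losses we settle for the power $5/4$) and divides the admissible size by a constant $A$. Starting from size $n^\gamma$ there is room for $J=\Theta(\log n)$ rounds, after which the failure probability is $n^{-\xi}$ with $\xi=\xi_0(5/4)^{J}=n^{\Omega(1)}$. This beats the union bound for $m=\xi/4$.

\subsection{Coincidences}
As stated, the iteration cannot be right. If $a\vee b\vee c$ is a clause of $F$, then $\{\bar a,\bar b,\bar c\}$ does not extend. So the fraction of failing $3$-assignments is at least $|F|/\big(8\binom n3\big)$, whose mean is $p=\alpha n^{-2}$, and no exponent $\xi>2$ can be reached. The squaring step breaks down when a clause has two variables in $V(K)$, or when two clauses meeting $V(K)$ share a variable outside it, and such coincidences have polynomial probability.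

The remedy is to count $K$ as failing only if it fails for a subformula $F_1\subset F$ in which an exploration from $V(K)$ meets no coincidence in the first $j$ steps. The coincidences are encoded by short walks called lassos (Section~\ref{sec:lassos}). One lasso costs only a factor $n^{-1/2}$, but $d$ of them cost $n^{-d/2}$. So we may assume that $F_1$ omits at most about $4\xi$ clauses of $F$, and we can afford a union bound over which clauses are omitted because $\gamma$ is small. The final argument survives this weakening: we enlarge $S=V(T)$ by absorbing lassos until none is left, and the process stops while $S$ is still small.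

\section{Clauses outnumber variables}\label{sec:count}

We use the following elementary bounds. For integers $a\ge b\ge1$ we have $(a/b)^b\le\binom ab\le(ea/b)^b$. An $a$-element set has at most $(a+1)^b$ subsets of size at most $b$ (list the elements and pad with a blank symbol). If $Y$ is binomial with parameters $N,P$ and $NP\le\mu$, then $\Pr[Y\ge k]\le\binom NkP^k\le(e\mu/k)^k$. A uniform $k$-subset of an $a$-element set meets a fixed $b$-subset with probability at most $kb/a$. If $P\le P'$ and $1-P'=(1-P)(1-\varrho)$, then the union of independent formulas $\mathcal F^r_{n,P}$ and $\mathcal F^r_{n,\varrho}$ has law $\mathcal F^r_{n,P'}$; hence the probability of an \emph{increasing} event, one preserved under adding clauses, is nondecreasing in $P$. Finally, Hall's theorem states that a bipartite graph with parts $\mathcal L,\mathcal M$ has a matching covering $\mathcal L$ if every $\mathcal L'\subset\mathcal L$ has at least $|\mathcal L'|$ neighbors.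

\begin{lemma}\label{lem:excess}
Let $H$ be minimal unsatisfiable. Then $|H|\ge|V(H)|+1$, and every nonempty $U\subset V(H)$ is met by at least $|U|+1$ clauses of $H$.
\end{lemma}

\begin{proof}
For $H_1\subset H$ let $\operatorname{ex}(H_1)=|H_1|-|V(H_1)|$. We show that $H$ is the only maximizer of $\operatorname{ex}$. Suppose that $H_1\ne H$ is a maximizer. For every $H_2\subset H\setminus H_1$,
\[
0\ge\operatorname{ex}(H_1\cup H_2)-\operatorname{ex}(H_1)=|H_2|-|V(H_2)\setminus V(H_1)|.
\]
By Hall's theorem each clause of $H\setminus H_1$ can be given its own variable outside $V(H_1)$, and we set that variable so as to satisfy the clause. Since $H_1$ is a proper subformula, it is satisfied by an assignment of $V(H_1)$. Together these satisfy $H$, a contradiction.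

Thus $\operatorname{ex}(H_1)\le\operatorname{ex}(H)-1$ for all $H_1\ne H$. The choice $H_1=\emptyset$ gives the first claim. For the second let $H_1$ be the set of clauses not meeting $U$. Then $H_1\ne H$ and $|V(H_1)|\le|V(H)|-|U|$, so $|H_1|-|V(H)|+|U|\le\operatorname{ex}(H_1)\le|H|-|V(H)|-1$, that is, $|H|-|H_1|\ge|U|+1$.
\end{proof}

\begin{lemma}\label{lem:count}
Let $\kappa>0$ and let $\Phi$ be a random formula such that, for every $h$, every set of $h$ clauses is contained in $\Phi$ with probability at most $(\kappa n^{-(r-1)})^h$. For $r\le v\le n$, the probability that $\Phi$ contains a minimal unsatisfiable subformula with exactly $v$ vertices is at most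
\[
(9\cdot2^r\kappa)^{v+1}\Big(\frac vn\Big)^{(r-2)v+r-1}\le\Big(9\cdot2^r\kappa\,\frac vn\Big)^{v+1}.
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:excess} the event forces $v+1$ clauses of $\Phi$ inside some $v$-set of variables. There are at most $(3n/v)^v$ such sets and at most $2^rv^r$ clauses inside each, so the probability is at most
\[
\Big(\frac{3n}v\Big)^v\Big(\frac{3\cdot2^rv^r}{v+1}\Big)^{v+1}\Big(\frac\kappa{n^{r-1}}\Big)^{v+1}\le(9\cdot2^r\kappa)^{v+1}\Big(\frac nv\Big)^{v}\Big(\frac vn\Big)^{(r-1)(v+1)},
\]
and $(r-1)(v+1)-v=(r-2)v+r-1$. This exponent is at least $v+1$ because $r\ge3$.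
\end{proof}

\begin{remark}\label{rem:low}
If $9\cdot2^r\alpha\le\frac12$, Lemma~\ref{lem:count} with $\kappa=\alpha$ gives $q(n)\le\sum_{v\ge\varepsilon n}2^{-v-1}\le2^{-\varepsilon n}$.
\end{remark}

\begin{lemma}\label{lem:cr}
Let $c_*=2^{-r}/36$. Then $c_*\le c_r(n)\le r!$ for all large $n$.
\end{lemma}

\begin{proof}
Let $P=\frac34r!\,n^{-(r-1)}$. Each assignment falsifies exactly $\binom nr$ clauses, one for each $r$-set of variables, so
\[
\mathbb P_P[F\text{ satisfiable}]\le2^n(1-P)^{\binom nr}\le\exp\big(n\log2-(\tfrac34-o(1))n\big)\to0 ,
\]
as $\log2<\frac34$. If $c_r(n)\ge r!$ held for infinitely many $n$, the sequence equal to $P$ for these $n$ and to $0$ otherwise would be at most $(1-\frac14)c_r(n)n^{-(r-1)}$, so $F$ would be satisfiable whp, a contradiction.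

Now let $P=2c_*n^{-(r-1)}$. With $\kappa=2c_*$ we have $9\cdot2^r\kappa=\frac12$, so Lemma~\ref{lem:count} gives $\mathbb P_P[F\text{ unsatisfiable}]\le\sum_{v\ge r}2^{-v-1}(v/n)^{r-1}=O(n^{-(r-1)})$. If $c_r(n)\le c_*$ held for infinitely many $n$, the sequence equal to $P$ for these $n$ and to $2c_r(n)n^{-(r-1)}$ otherwise would be at least $2c_r(n)n^{-(r-1)}$, so $F$ would be unsatisfiable whp, a contradiction.
\end{proof}

\section{A deletion inequality}\label{sec:deletion}

Let $\mathbb P_p$ and $\mathbb E_p$ also denote the product measure on $\{0,1\}^N$ in which each coordinate is $1$ with probability $p$; formulas are the case $N=2^r\binom nr$. A set $B\subset\{0,1\}^N$ is \emph{decreasing} if it is closed under changing ones to zeros. If $B$ is decreasing and nonempty, it contains the zero vector, and we let $m_B(x)$ be the least number of ones of $x$ that must be changed to zero to reach $B$.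

\begin{lemma}\label{lem:deletion}
Let $B\subset\{0,1\}^N$ be decreasing and nonempty and let $0<p<p'<1$. Then
\[
\mathbb E_p\big[(p'/p)^{m_B}\big]\le\frac1{\mathbb P_{p'}(B)},\qquad\text{and hence}\qquad\mathbb P_p(m_B\ge t)\le\frac{(p/p')^t}{\mathbb P_{p'}(B)}.
\]
\end{lemma}

For $N=1$ and $B=\{0\}$ the first inequality reads $1-p+p'\le1/(1-p')$, which follows from $(1+p')(1-p')\le1$. The inductive step is a version of this computation.

\begin{proof}
The second inequality follows from the first by Markov's inequality. We prove the first by induction on $N$; for $N=0$ both sides equal $1$. Let $\lambda=p'/p>1$ and $B_i=\{x\in\{0,1\}^{N-1}:(x,i)\in B\}$. Then $B_0\supset B_1$ are decreasing and $B_0\ne\emptyset$. With $m_\emptyset=\infty$,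
\[
m_B(x,0)=m_{B_0}(x),\qquad m_B(x,1)=\min\{m_{B_1}(x),\,1+m_{B_0}(x)\},
\]
according to whether the last coordinate is kept or changed. Let $b_0=\mathbb P_{p'}(B_0)>0$, $u=\mathbb P_{p'}(B_1)/b_0\in[0,1]$ and $w=1-u$, and read $1/0=\infty$. By induction,
\[
\mathbb E_p[\lambda^{m_B}]\le\frac{1-p}{b_0}+p\min\Big\{\frac1{ub_0},\frac\lambda{b_0}\Big\}=\frac1{b_0}\Big(1+p\big(\min\{1/u,\lambda\}-1\big)\Big).
\]
On the other side, $\mathbb P_{p'}(B)=(1-p')b_0+p'ub_0=b_0(1-p'w)$ and $1/(1-p'w)\ge1+p'w=1+p\lambda w$. So it suffices to show $\min\{1/u,\lambda\}-1\le\lambda w$. If $1/u\le\lambda$, then $1/u-1=w/u\le\lambda w$. If $\lambda u<1$, then $\lambda-1\le\lambda-\lambda u=\lambda w$.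
\end{proof}

\section{Three densities and the parameters}\label{sec:param}

If $\varepsilon\ge1$, then $p=0$ by Lemma~\ref{lem:cr}, the formula is empty, and there is nothing to prove. So let $0<\varepsilon<1$. Containing a minimal unsatisfiable subformula with more than $n^\gamma$ vertices is an increasing event, so for Theorem~\ref{thm:main} we may take $p$ as large as allowed. We use three densities,
\[
p=(1-\varepsilon)\frac{c_r(n)}{n^{r-1}},\qquad p'=\Big(1-\frac\varepsilon2\Big)\frac{c_r(n)}{n^{r-1}},\qquad p''=\Big(1-\frac\varepsilon4\Big)\frac{c_r(n)}{n^{r-1}}.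
\]
At $p''$ we know only that $F$ is satisfiable whp. The gap between $p''$ and $p'$ buys resistance to random partial assignments at $p'$, and the gap between $p'$ and $p$ is spent in the deletion inequality.

Put $\beta=2^rr!$. For every $P\le r!\,n^{-(r-1)}$, in particular for $p$ and $p'$ by Lemma~\ref{lem:cr}, and for all variables $u\ne u'$,
\begin{equation}\label{eq:deg}
\sum_{C\ni u}P=2^r\binom{n-1}{r-1}P\le2^rr\le\beta,\qquad\sum_{C\ni u,u'}P=2^r\binom{n-2}{r-2}P\le\frac{2^rr(r-1)}n\le\frac\beta n,
\end{equation}
where the sums run over all possible clauses containing the given variables. Let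
\[
\xi_0=\frac1{2(r+1)},\qquad\gamma=\frac{\xi_0}{16}\le\frac1{128},\qquad A=2e^2\beta,\qquad\rho=\frac\gamma{2\log A},\qquad J=\lfloor\rho\log n\rfloor,
\]
and for $0\le j\le J$
\[
\xi_j=\xi_0\,(5/4)^j,\qquad k_j=\lfloor n^\gamma A^{-j}\rfloor,\qquad d_j=\lceil4\xi_j\rceil .
\]
After round $j$, assignments of size up to $k_j$ will fail with probability at most $n^{-\xi_j}$, and $d_j$ is the number of coincidences that is too unlikely to matter in the next round. We record what is used.
\begin{enumerate}
\item[(P1)] $A^J\le n^{\gamma/2}$. Hence $\frac12n^{\gamma/2}\le k_j\le n^\gamma$ (as $\lfloor y\rfloor\ge y/2$ for $y\ge1$), and $k_j+1\le n^{2\gamma}$.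
\item[(P2)] $\xi_j\le n^{\gamma/4}$, because $(5/4)^2\le A$ gives $(5/4)^J\le A^{J/2}$. Hence $2\xi_j\log n\le k_j$ and $d_j\le n^\gamma$.
\item[(P3)] $e^2\beta k_{j+1}\le\frac12n^\gamma A^{-j}\le k_j$ for $j<J$.
\item[(P4)] $(r\beta)^{2J}\le A^{4J}\le n^{2\gamma}$, because $r\le\beta\le A$.
\item[(P5)] $2\gamma d_j\le8\gamma\xi_j+2\gamma\le\frac1{16}\xi_j+\frac18\xi_0\le\frac14\xi_j$.
\end{enumerate}

\section{Random partial assignments}\label{sec:base}

For a formula $F$ let $f_k(F)$ be the fraction of $k$-assignments $K$ for which $F\wedge K$ is unsatisfiable.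

\begin{lemma}\label{lem:base}
For $F\sim\mathcal F^r_{n,p'}$, whp $f_k(F)\le n^{-\xi_0}$ for all $0\le k\le k_0$.
\end{lemma}

The proof is an argument of Achlioptas--Friedgut type. The threshold speaks about adding random clauses, not random literals, so we trade each literal for $N$ random clauses that do at least as much damage, up to an error $\eta$. The threshold also gives only $o(1)$, so we repeat the experiment $M$ times: if one batch of clauses succeeds with probability $1/M$, then $M$ batches succeed with probability above $\frac12$. The total number of added clauses is $o(n)$ and fits into the gap between $p'$ and $p''$.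

\begin{proof}
Removing a uniform literal from a uniform $(k+1)$-assignment leaves a uniform $k$-assignment, and unsatisfiability persists when a literal is added. So $f_k\le f_{k+1}$, and it suffices to treat $k=k_0$. Let
\[
\eta=\tfrac14n^{-\xi_0-\gamma}\ge r/n,\qquad N=\lceil(2/\eta)^r\log(1/\eta)\rceil,\qquad M=\lceil4n^{\xi_0}\rceil .
\]
Let $z_1,z_2,\dots$ be uniform among the $2n$ literals and $C_1,C_2,\dots$ uniform among all clauses, all independent of each other and of $F$.

\emph{Trading literals for clauses.} Fix $F$ and for $0\le i\le k$ let
\[
v_i=\Pr[F\wedge z_1\wedge\dots\wedge z_{k-i}\wedge C_1\wedge\dots\wedge C_{iN}\text{ unsatisfiable}].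
\]
We claim $v_i\le v_{i+1}+\eta$ for $i<k$. Condition on the common part $H=F\wedge z_1\wedge\dots\wedge z_{k-i-1}\wedge C_1\wedge\dots\wedge C_{iN}$, and compare adding one random literal with adding $N$ random clauses. If $H$ is unsatisfiable, both results are. Otherwise let $Z$ be the set of literals that are false in all satisfying assignments of $H$, and $b=|Z|/(2n)$. The literal causes unsatisfiability exactly when it lies in $Z$, so with probability $b$. If $b<\eta$, the claim holds for this $H$. Let $b\ge\eta$, so $|Z|\ge2r$. As $H$ is satisfiable, $Z$ is a set of literals on distinct variables, so a random clause has all its literals in $Z$ with probability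
\[
\frac{\binom{|Z|}r}{2^r\binom nr}=\prod_{i'=0}^{r-1}\frac{|Z|-i'}{2(n-i')}\ge\Big(\frac{|Z|}{4n}\Big)^r\ge\Big(\frac\eta2\Big)^r,
\]
and such a clause makes $H$ unsatisfiable. So $N$ clauses cause unsatisfiability with probability at least $1-e^{-N(\eta/2)^r}\ge1-\eta\ge b-\eta$. This proves the claim. Writing $\pi(F)=v_k$, we get $v_0\le\pi(F)+k\eta\le\pi(F)+\frac14n^{-\xi_0}$.

\emph{Repetition.} Let $L=MkN$. Then $L=O(n^{(r+1)(\xi_0+\gamma)}\log n)=o(n)$, since $(r+1)(\xi_0+\gamma)=\frac{17}{32}$. Split $C_1,\dots,C_L$ into $M$ independent blocks of length $kN$. If $\pi(F)>1/M$, some block makes $F$ unsatisfiable with probability at least $1-(1-1/M)^M\ge1-1/e>\frac12$. Therefore, with $F$ random,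
\begin{equation}\label{eq:rep}
\mathbb P_{p'}[\pi(F)>1/M]\le2\Pr[F\wedge C_1\wedge\dots\wedge C_L\text{ unsatisfiable}].
\end{equation}

\emph{Absorbing the added clauses.} Let $F^+\sim\mathcal F^r_{n,\varrho}$ be independent of $F$, with $1-p''=(1-p')(1-\varrho)$, so that $F\cup F^+\sim\mathcal F^r_{n,p''}$. Since $\varrho\ge p''-p'\ge\frac14\varepsilon c_*n^{-(r-1)}$, the size $s=|F^+|$ is binomial with mean $\mu=\Omega(n)$ and variance at most $\mu$. By Chebyshev's inequality $s\ge\mu/2\ge L$ whp. Given $s$, the formula $F^+$ is a uniform $s$-set of clauses. The set $\{C_1,\dots,C_L\}$ has a random size $s'\le L$ and, by symmetry, is a uniform $s'$-set given $s'$. We can therefore generate it as follows: draw $s'$ independently of $F,F^+$; if $s\ge L$ take a uniform $s'$-subset of $F^+$, and otherwise a uniform $s'$-set of clauses. In both cases the result is a uniform $s'$-set independent of $F$. Under this coupling the probability on the right of \eqref{eq:rep} is at most $\Pr[s<L]+\mathbb P_{p''}[\text{unsatisfiable}]=o(1)$, by the definition of $c_r$ with $\delta=\varepsilon/4$.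

\emph{Conclusion.} Whp $\pi(F)\le1/M\le\frac14n^{-\xi_0}$, and then $v_0\le\frac12n^{-\xi_0}$. The variables of $z_1,\dots,z_k$ are distinct with probability at least $1-k^2/n\ge\frac12$, and given this, $\{z_1,\dots,z_k\}$ is a uniform $k$-assignment. Hence $f_k(F)\le2v_0\le n^{-\xi_0}$.
\end{proof}

Apart from the crude bounds of Lemma~\ref{lem:cr}, this is the only place where the threshold enters.

\section{Lassos}\label{sec:lassos}

We need a notion of coincidence with three features: it is unlikely, its absence around $Q$ makes the step of Section~\ref{sec:idea} valid, and its absence passes from $Q$ to the neighbors of $Q$ at the cost of one unit of depth.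

\begin{definition}\label{def:lasso}
Let $S\subset X$. A \emph{lasso of length $\ell\ge1$ attached to $S$} is a sequence $\Lambda=(u_0,C_1,u_1,\dots,C_\ell,u_\ell)$ of variables $u_i$ and distinct clauses $C_i$ such that $u_{i-1}\ne u_i$ both lie in $V(C_i)$ for $1\le i\le\ell$,
\[
u_0\in S,\qquad\text{and}\qquad u_\ell\in S\cup V(C_1)\cup\dots\cup V(C_{\ell-1}).
\]
We write $V(\Lambda)=V(C_1)\cup\dots\cup V(C_\ell)$. The set $S$ is \emph{$j$-free in} a formula $F_1$ if $F_1$ contains no lasso of length at most $2j$ attached to $S$. Lassos $\Lambda_1,\dots,\Lambda_d$ are \emph{successive from $S$} if each has length at most $2J$, no clause occurs in two of them, and $\Lambda_i$ is attached to $S\cup V(\Lambda_1)\cup\dots\cup V(\Lambda_{i-1})$.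
\end{definition}

So a lasso is a walk along clauses that starts in $S$ and whose last step lands on a variable already seen (Figure~\ref{fig:lasso}). A clause with two variables in $S$ is a lasso of length $1$. Every set is $0$-free, and $j$-freeness is preserved under deleting clauses.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[v/.style={circle,fill,inner sep=1.4pt},c/.style={draw,rectangle,fill=white,inner sep=2pt}]
\fill[gray!20] (-1.2,-0.35) rectangle (7.6,0.35);
\node at (-0.9,0) {$S$};
\draw (0,0)--(0,2)--(2,2)--(2,0) (0,1)--(-0.8,1) (1,2)--(1,2.8) (2,1)--(2.8,1);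
\node[v,label=right:$u_0$] at (0,0) {}; \node[v,label=left:$u_1$] at (0,2) {};
\node[v,label=right:$u_2$] at (2,2) {}; \node[v,label=right:$u_3$] at (2,0) {};
\node[v] at (-0.8,1) {}; \node[v] at (1,2.8) {}; \node[v] at (2.8,1) {};
\node[c] at (0,1) {$C_1$}; \node[c] at (1,2) {$C_2$}; \node[c] at (2,1) {$C_3$};
\draw (5.5,0)--(5.5,1)--(4.7,1.5)--(4.7,2.3)--(5.5,2.8)--(6.3,2.3)--(6.3,1.5)--(5.5,1) (4.7,2.3)--(3.9,2.3) (6.3,2.3)--(7.1,2.3);
\node[v,label=right:$u_0$] at (5.5,0) {}; \node[v,label=left:$u_1$] at (4.7,1.5) {};
\node[v,label=above:$u_2$] at (5.5,2.8) {}; \node[v,label=right:$u_3$] at (6.3,1.5) {};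
\node[v] at (3.9,2.3) {}; \node[v] at (7.1,2.3) {};
\node[c] at (5.5,1) {$C_1$}; \node[c] at (4.7,2.3) {$C_2$}; \node[c] at (6.3,2.3) {$C_3$};
\end{tikzpicture}
\caption{Two lassos of length $3$ attached to a set $S$ of variables (shaded), for $r=3$. Dots are variables, boxes are clauses, and each clause is joined to its three variables. The walk $u_0,C_1,u_1,C_2,u_2,C_3,u_3$ starts in $S$ and ends in $S$ (left) or at a variable of an earlier clause (right).}\label{fig:lasso}
\end{figure}

\begin{lemma}[lassos are costly]\label{lem:lassoprob}
Let $P\le r!\,n^{-(r-1)}$, let $S\subset X$ be fixed with $|S|\le n^\gamma$, and let $1\le d\le n^\gamma$. Then $F\sim\mathcal F^r_{n,P}$ contains $d$ successive lassos from $S$ with probability at most $n^{-d/2}$.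
\end{lemma}

\begin{proof}
Give a lasso of length $\ell$ the weight $P^\ell$. Since all clauses of successive lassos are distinct, a given sequence $\Lambda_1,\dots,\Lambda_d$ is contained in $F$ with probability equal to the product of the weights. Summing first over $\Lambda_d$, then over $\Lambda_{d-1}$, and so on, we see that it suffices to show: for given $\Lambda_1,\dots,\Lambda_{i-1}$, the lassos of length at most $2J$ attached to $S'=S\cup V(\Lambda_1)\cup\dots\cup V(\Lambda_{i-1})$ have total weight at most $n^{-1/2}$.

Fix the length $\ell\le2J$. The set $S'\cup V(C_1)\cup\dots\cup V(C_{\ell-1})$ has at most $|S|+2Jrd\le n^{2\gamma}$ elements. So there are at most $n^{2\gamma}$ choices for $u_0$. For each $h<\ell$, the choice of $C_h\ni u_{h-1}$ and $u_h\in V(C_h)$ contributes at most $r\beta$ by \eqref{eq:deg}. Then there are at most $n^{2\gamma}$ choices for $u_\ell\ne u_{\ell-1}$, and the choice of $C_\ell\ni u_{\ell-1},u_\ell$ contributes at most $\beta/n$. By (P4) the total over all $\ell$ is at most $2J\,n^{4\gamma}(r\beta)^{2J}/n\le2J\,n^{6\gamma-1}\le n^{-1/2}$.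
\end{proof}

\begin{lemma}[one step away from a free set]\label{lem:step}
Let $j\ge0$ and let $Q$ be $(j+1)$-free in $F_1$.
\begin{enumerate}
\item[(a)] Each clause of $F_1$ has at most one variable in $Q$, and distinct clauses of $F_1$ meeting $Q$ have no common variable outside $Q$.
\item[(b)] If $W\subset X\setminus Q$ and every variable of $W$ lies in a clause of $F_1$ meeting $Q$, then $W$ is $j$-free in $F_1-Q$.
\item[(c)] Let $K$ be a partial assignment with $V(K)=Q$ and $F_1\wedge K$ unsatisfiable. From each clause of $F_1$ that meets $Q$ and whose literal on $Q$ is false under $K$, choose one literal on a variable outside $Q$, and let $K'$ be the set of chosen literals. Then $K'$ is a partial assignment and $(F_1-Q)\wedge K'$ is unsatisfiable.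
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A clause $C$ with variables $u_0\ne u_1$ in $Q$ gives the lasso $(u_0,C,u_1)$. Clauses $C\ne C'$ that meet $Q$ in $u_0$ and $u_2$ and share $u_1\notin Q$ give the lasso $(u_0,C,u_1,C',u_2)$. Both have length at most $2\le2(j+1)$.

(b) Suppose that $(u_0,C_1,\dots,C_\ell,u_\ell)$ is a lasso in $F_1-Q$ attached to $W$ with $\ell\le2j$. Let $C\in F_1$ contain $u_0$ and a variable $u\in Q$. The clauses $C_i$ do not meet $Q$, so they differ from $C$. If $u_\ell\in V(C)\cup V(C_1)\cup\dots\cup V(C_{\ell-1})$, then $(u,C,u_0,C_1,\dots,C_\ell,u_\ell)$ is a lasso of length $\ell+1$ attached to $Q$. Otherwise $u_\ell\in W\setminus V(C)$, so $u_\ell$ lies in a clause $C'\ne C$ of $F_1$ with a variable $u'\in Q$, and $(u,C,u_0,C_1,\dots,C_\ell,u_\ell,C',u')$ is a lasso of length $\ell+2$ attached to $Q$. Both lengths are at most $2(j+1)$, a contradiction.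

(c) By (a) the chosen literals are on distinct variables. Suppose $\sigma$ satisfies $(F_1-Q)\wedge K'$. Change $\sigma$ on $Q$ to agree with $K$; this affects neither $F_1-Q$ nor $K'$. A clause of $F_1$ meeting $Q$ has exactly one literal on $Q$, and either that literal is true under $K$ or the clause contains a literal of $K'$. So $F_1\wedge K$ is satisfied, a contradiction.
\end{proof}

The second case of (b) adds a clause at each end of the walk, and this is why freeness is measured in steps of two.

The next lemma shows that a free subformula need not omit many clauses. Each clause omitted from a maximal free subformula closes a lasso, but these lassos may share clauses, so their probabilities do not multiply. We cut a fresh piece out of each; the notion of successive lassos is made for this.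

\begin{lemma}\label{lem:maximal}
Let $1\le i\le J$, and let $F_1$ be maximal under inclusion among the subformulas of $F$ in which $Q$ is $i$-free. If $|F\setminus F_1|\ge d$, then $F$ contains $d$ successive lassos from $Q$.
\end{lemma}

\begin{proof}
Let $C^1,\dots,C^d\in F\setminus F_1$ be distinct. By maximality $F_1\cup\{C^h\}$ contains a lasso $\Lambda^h$ of length at most $2i\le2J$ attached to $Q$, and $\Lambda^h$ uses $C^h$. We construct successive lassos $\Lambda_1,\dots,\Lambda_d$ with the clauses of $\Lambda_h$ among those of $\Lambda^h$. Given $\Lambda_1,\dots,\Lambda_{h-1}$, call their clauses \emph{used} and let $Y=Q\cup V(\Lambda_1)\cup\dots\cup V(\Lambda_{h-1})$. Used clauses lie in $F_1\cup\{C^1,\dots,C^{h-1}\}$, so $C^h$ is unused. Write $\Lambda^h=(u_0,C_1,\dots,C_\ell,u_\ell)$ and let $C_{a+1},\dots,C_b$ be its first maximal run of unused clauses: $C_1,\dots,C_a$ are used, and either $b<\ell$ and $C_{b+1}$ is used, or $b=\ell$. Put $\Lambda_h=(u_a,C_{a+1},\dots,C_b,u_b)$. Its start lies in $Y$: if $a=0$ then $u_0\in Q$, and otherwise $u_a\in V(C_a)\subset Y$. If $b<\ell$, then $u_b\in V(C_{b+1})\subset Y$.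 If $b=\ell$, then
\[
u_\ell\in Q\cup V(C_1)\cup\dots\cup V(C_{\ell-1})\subset Y\cup V(C_{a+1})\cup\dots\cup V(C_{\ell-1}).
\]
So $\Lambda_h$ is a lasso attached to $Y$ that consists of unused clauses.
\end{proof}

\section{Amplification}\label{sec:amp}

\begin{definition}\label{def:bad}
A partial assignment $K$ is \emph{$j$-bad in $F$} if there is $F_1\subset F$ such that $V(K)$ is $j$-free in $F_1$ and $F_1\wedge K$ is unsatisfiable. Let $f_{k,j}(F)$ be the fraction of $k$-assignments that are $j$-bad in $F$, and let
\[
\mathcal G_j=\{F:\ f_{k,j}(F)\le n^{-\xi_j}\text{ for all }0\le k\le k_j\}.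
\]
\end{definition}

Since every set is $0$-free, $K$ is $0$-bad if and only if $F\wedge K$ is unsatisfiable. So $f_{k,0}=f_k$, and Lemma~\ref{lem:base} says that $\mathbb P_{p'}(\mathcal G_0)\to1$. A $(j+1)$-bad assignment is $j$-bad, so badness becomes rarer as $j$ grows; for instance, a clause falsified by $K$ can no longer be part of $F_1$ when $j\ge1$. The quantifier over subformulas makes badness monotone: if $K$ is $j$-bad in $F$ and $F\subset F^*$, then $K$ is $j$-bad in $F^*$, with the same $F_1$. We need this below and again for the deletion inequality.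

\begin{lemma}\label{lem:amp}
Let $0\le j<J$ and let $K$ be a fixed partial assignment with $|K|\le k_{j+1}$. Then
\[
\mathbb P_{p'}\big[K\text{ is }(j+1)\text{-bad in }F\text{ and }F\in\mathcal G_j\big]\le10\,n^{-7\xi_j/4}.
\]
\end{lemma}

\begin{proof}
Write $\xi=\xi_j$, $d=d_j$, $Q=V(K)$ and $G=F-Q$. Let $\mathcal C$ be the set of all possible clauses that have exactly one variable in $Q$ and whose literal on it is false under $K$. Let $\mathcal D=F\cap\mathcal C$ and $D=|\mathcal D|$. List $\mathcal D$ in uniformly random order as $C_1,\dots,C_D$, and list the $r-1\ge2$ literals of each $C_i$ outside $Q$ in uniformly random order as $z_{i,1},\dots,z_{i,r-1}$. For $I\subset[D]=\{1,\dots,D\}$ put $K_a(I)=\{z_{i,a}:i\in I\}$ for $a=1,2$, and call $I$ \emph{spread} if the $(r-1)|I|$ literals $z_{i,a}$ with $i\in I$ are on distinct variables.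

The event $\mathcal G_j$ depends on the clauses meeting $Q$, which we want to keep independent of the conditioning. So we replace it by a property of $G$ alone. Say that $G\in\mathcal G'$ if for every $0\le k\le k_j$ a uniform $k$-assignment on $X\setminus Q$ is $j$-bad in $G$ with probability at most $2n^{-\xi}$. We claim that $F\in\mathcal G_j$ implies $G\in\mathcal G'$. A uniform $k$-assignment on $X$ avoids $Q$ with probability at least $1-k|Q|/n\ge\frac12$, and given this it is uniform on $X\setminus Q$. Being $j$-bad in $G$ implies being $j$-bad in $F$. So the probability in the definition of $\mathcal G'$ is at most $2f_{k,j}(F)$, which proves the claim.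

Consider three events:
\begin{enumerate}
\item[$E_1$:] $D>k_j$;
\item[$E_2$:] $F$ contains $d$ successive lassos from $Q$;
\item[$E_3$:] $G\in\mathcal G'$, $D\le k_j$, and there is a spread set $I\subset[D]$ with $|[D]\setminus I|\le d-1$ such that $K_1(I)$ and $K_2(I)$ are both $j$-bad in $G$.
\end{enumerate}

\emph{The event of the lemma implies $E_1$, $E_2$ or $E_3$.} Let $K$ be $(j+1)$-bad, let $F\in\mathcal G_j$, and suppose $E_1$ and $E_2$ fail. Enlarge a subformula witnessing the badness of $K$ to a subformula $F_1$ that is maximal among those in which $Q$ is $(j+1)$-free; $F_1\wedge K$ remains unsatisfiable. Let $I=\{i:C_i\in F_1\}$. By Lemma~\ref{lem:maximal}, $|[D]\setminus I|\le|F\setminus F_1|\le d-1$. By Lemma~\ref{lem:step}(a), $I$ is spread, and the clauses $C_i$ with $i\in I$ are exactly the clauses of $F_1$ that meet $Q$ and whose literal on $Q$ is false under $K$. By Lemma~\ref{lem:step}(b) and (c), for $a=1,2$ the set $V(K_a(I))$ is $j$-free in $F_1-Q$ and $(F_1-Q)\wedge K_a(I)$ is unsatisfiable. Since $F_1-Q\subset G$, both $K_a(I)$ are $j$-bad in $G$, and $E_3$ holds. The subformula $F_1$ depends on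 $F$ in a complicated way, but $E_3$ refers to it only through $I$, which has few possible values.

\emph{The events $E_1$ and $E_2$.} The variable $D$ is binomial with mean at most $\beta k_{j+1}$ by \eqref{eq:deg}. By (P3) and (P2), $\Pr[E_1]\le(e\beta k_{j+1}/k_j)^{k_j}\le e^{-k_j}\le n^{-2\xi}$. By Lemma~\ref{lem:lassoprob}, which applies by (P1) and (P2), $\Pr[E_2]\le n^{-d/2}\le n^{-2\xi}$.

\emph{The event $E_3$.} Condition on $G\in\mathcal G'$ and on a value $D\le k_j$, and fix $I\subset[D]$. The clauses of $\mathcal C$ meet $Q$ and are therefore independent of $G$, so $\mathcal D$ is a uniform $D$-subset of $\mathcal C$. Hence the list $(C_i;z_{i,1},\dots,z_{i,r-1})_{i\le D}$ is uniform on the set of all such lists. Consider the group of signed permutations of $X\setminus Q$, that is, of bijections $\varphi$ of the literals with $\varphi(\bar z)=\overline{\varphi(z)}$ that fix the literals on $Q$. It permutes $\mathcal C$, hence the lists; it preserves the event that $I$ is spread; and it acts transitively on the sequences of a given length of literals on distinct variables of $X\setminus Q$. So given that $I$ is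 spread, the array $(z_{i,a})_{i\in I,\,a\le r-1}$ is uniform among such sequences, and $(K_1(I),K_2(I))$ is uniform among the pairs of $|I|$-assignments on $X\setminus Q$ with disjoint sets of variables. This is the law of two independent uniform $|I|$-assignments on $X\setminus Q$ conditioned on disjointness, an event of probability at least $1-k_j^2/(n-|Q|)\ge\frac12$. Since $|I|\le k_j$ and $G\in\mathcal G'$,
\[
\Pr\big[I\text{ spread},\ K_1(I)\text{ and }K_2(I)\text{ both }j\text{-bad in }G\ \big|\ G,D\big]\le\frac{(2n^{-\xi})^2}{1/2}=8n^{-2\xi}.
\]
The number of sets $I$ with $|[D]\setminus I|\le d-1$ is at most $(k_j+1)^d\le n^{2\gamma d}\le n^{\xi/4}$ by (P1) and (P5). So $\Pr[E_3]\le8n^{-7\xi/4}$, and the three probabilities add up to at most $10n^{-7\xi/4}$.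
\end{proof}

The hypothesis $r\ge3$ is essential to this step. For $r=2$ each $C_i$ has a single literal outside $Q$, there is only $K_1(I)$, and the bound $8n^{-2\xi}$ becomes $2n^{-\xi}$, which is no gain.

Lemma~\ref{lem:amp} bounds a probability for fixed $K$. Averaging over $K$ turns it into the hypothesis of the next round, and a union bound over $K$ ends the iteration. Let $m=\lfloor\xi_{J-1}/4\rfloor$, and let $\mathcal R$ be the set of formulas $F$ in which no partial assignment $K$ with $|K|\le m$ is $J$-bad.

\begin{lemma}\label{lem:robust}
The set $\mathcal R$ is decreasing, and $\mathbb P_{p'}(\mathcal R)\ge\frac12$.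
\end{lemma}

\begin{proof}
The set $\mathcal R$ is decreasing because badness is monotone. Let $0\le j<J$ and $0\le k\le k_{j+1}$. Averaging Lemma~\ref{lem:amp} over all $k$-assignments gives $\mathbb E_{p'}[f_{k,j+1}(F)\mathbf 1_{\mathcal G_j}]\le10n^{-7\xi_j/4}$. By Markov's inequality with $\xi_{j+1}=\frac54\xi_j$, a union bound over the $k_{j+1}+1\le n^{2\gamma}$ values of $k$, and $2\gamma=\xi_0/8\le\xi_j/8$,
\[
\mathbb P_{p'}(\mathcal G_j\setminus\mathcal G_{j+1})\le n^{2\gamma}\cdot10\,n^{-7\xi_j/4}\cdot n^{5\xi_j/4}\le10\,n^{-3\xi_j/8}.
\]
Since $\xi_j\ge\xi_0(1+j/4)$, the sum over $j$ is at most $10n^{-3\xi_0/8}\sum_{j\ge0}n^{-3\xi_0j/32}=o(1)$. With Lemma~\ref{lem:base} this gives $\mathbb P_{p'}(\mathcal G_{J-1})\to1$.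

By (P1) and (P2), $m\le n^{\gamma/4}\le k_J$, so Lemma~\ref{lem:amp} with $j=J-1$ applies to every $K$ with $|K|\le m$. There are at most $(2n+1)^m\le n^{2m}\le n^{\xi_{J-1}/2}$ such $K$. Hence the complement of $\mathcal R$ has probability at most $o(1)+n^{\xi_{J-1}/2}\cdot10n^{-7\xi_{J-1}/4}=o(1)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $F\sim\mathcal F^r_{n,p}$ with $p$ as in Section~\ref{sec:param}, and let $t=\lfloor m/(9r^2J)\rfloor$. Since $J-1\ge\rho\log n-2$, we have $\xi_{J-1}\ge\xi_0(4/5)^2n^{\rho\log(5/4)}$. Fix $0<c<c_1<\rho\log(5/4)$, depending only on $r$. Then $t\ge n^{c_1}$, and $4rt\le m\le n^\gamma$.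

\emph{Deleting few clauses.} We have $p/p'=\frac{1-\varepsilon}{1-\varepsilon/2}\le1-\frac\varepsilon2\le e^{-\varepsilon/2}$, because $1-\varepsilon\le(1-\frac\varepsilon2)^2$. By Lemmas~\ref{lem:deletion} and~\ref{lem:robust}, with probability at least $1-2e^{-\varepsilon t/2}$
\begin{equation}\label{eq:ev1}
\text{there is }T\subset F\text{ with }|T|<t\text{ and }F\setminus T\in\mathcal R.
\end{equation}

\emph{Few successive lassos from any small set.} We have no control over where $T$ lies, so we treat all sets of the size of $V(T)$ at once. There are at most $(n+1)^{rt}\le2n^{rt}$ sets $S_0\subset X$ with $|S_0|\le rt$. By Lemma~\ref{lem:lassoprob} with $d=4rt$, with probability at least $1-2n^{rt}n^{-2rt}=1-2n^{-rt}$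
\begin{equation}\label{eq:ev2}
F\text{ contains no }4rt\text{ successive lassos from any }S_0\subset X\text{ with }|S_0|\le rt.
\end{equation}
Both events hold with probability at least $1-2e^{-\varepsilon t/2}-2n^{-rt}\ge1-\exp(-n^c)$. Assume both.

\emph{Closing up.} The property $\mathcal R$ speaks only about free sets, and $V(T)$ need not be free. Start from $S_0=V(T)$, so $|S_0|\le rt$. As long as there is a lasso $\Lambda_{i+1}$ of length at most $2J$ attached to $S_i$ whose clauses belong to $F$ and are not inside $S_i$, put $S_{i+1}=S_i\cup V(\Lambda_{i+1})$. The clauses of $\Lambda_1,\dots,\Lambda_i$ are inside $S_i$, so those of $\Lambda_{i+1}$ are new, and the lassos are successive from $S_0$. By \eqref{eq:ev2} the process stops after fewer than $4rt$ rounds, at a set $S\supset V(T)$ with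
\[
|S|\le rt+4rt\cdot2Jr\le9r^2Jt\le m\le n^\gamma .
\]
Because the process has stopped, $S$ is $J$-free in every subformula of $F$ that has no clause inside $S$.

\emph{Minimality.} Suppose $F'\subset F$ is minimal unsatisfiable with more than $n^\gamma\ge|S|$ vertices. Some clause of $F'$ is not inside $S$, so the set $F'_S$ of clauses of $F'$ inside $S$ is a proper subformula, satisfied by some $\tau\in\{0,1\}^S$. Let $K$ be the set of the $|S|\le m$ literals on $S$ that are true under $\tau$, and let $F_1=F'\setminus F'_S$. All clauses of $T$ are inside $S$, so $F_1\subset F\setminus T$, and $V(K)=S$ is $J$-free in $F_1$. By \eqref{eq:ev1}, $K$ is not $J$-bad in $F\setminus T$, so $F_1\wedge K$ is satisfiable. A satisfying assignment extends $\tau$, so it satisfies $F'_S$ as well as $F_1$, and $F'$ is satisfiable, a contradiction.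

So with probability at least $1-\exp(-n^c)$ every minimal unsatisfiable subformula has at most $n^\gamma$ vertices. Since $n^\gamma<\varepsilon n$ for large $n$, we get $q(n)\le\exp(-n^c)$. \qed

\medskip
The size of $F'$ and its minimality are used only to satisfy the clauses inside $S$. The argument says nothing about unsatisfiable subformulas inside $S$, and these do occur with polynomial probability, as we now show.

\section{Proof of Theorem~\ref{thm:comp}}\label{sec:comp}

Here $p=\alpha n^{-(r-1)}$ with $\alpha\le r!$ by Lemma~\ref{lem:cr}. Let $v_0=2^r-1$. The exponent $a_r$ arises in two ways: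
\begin{equation}\label{eq:ar}
(r-1)2^r-v_0=a_r=(r-2)v_0+r-1 .
\end{equation}

\subsection{Upper bound in (i)}
By Theorem~\ref{thm:main} it suffices to bound the probability of a minimal unsatisfiable subformula $H$ with $v\le n^\gamma$ vertices. Two lower bounds on $|H|$ are available. Each clause is falsified by a fraction $2^{-r}$ of the assignments, so $|H|\ge2^r$; and $|H|\ge v+1$ by Lemma~\ref{lem:excess}. They coincide at $v=v_0$.

For $v<v_0$, the expected number of $v$-sets of variables together with $2^r$ clauses of $F$ inside them is $O(n^{v}p^{2^r})=O(n^{v-(r-1)2^r})=O(n^{-a_r})$ by \eqref{eq:ar}. For $v\ge v_0$, Lemma~\ref{lem:count} with $\kappa=r!$ bounds the probability by $(9\beta)^{v+1}(v/n)^{(r-2)v+r-1}$. For each of the boundedly many $v$ with $v_0\le v\le4a_r$ this is $O(n^{-(r-2)v_0-(r-1)})=O(n^{-a_r})$ by \eqref{eq:ar}. For $4a_r<v\le n^\gamma$ we have $v/n\le n^{-1/2}$, so the second bound of Lemma~\ref{lem:count} is at most $(9\beta n^{-1/2})^{v+1}$, and the sum of these terms is $O(n^{-2a_r})$.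

\subsection{Lower bound in (i)}
Let $\alpha\ge\alpha_0>0$ for large $n$. On each $v_0$-set $W\subset X$ fix one copy $H_W$ of the tree formula $H_r$ of Example~\ref{ex:tree}, and let $E_W$ be the event $H_W\subset F$. Each $E_W$ implies unsatisfiability, and Bonferroni's inequality states that $\Pr[\bigcup E_W]\ge\sum_W\Pr[E_W]-\sum_{\{W,W'\}}\Pr[E_W\cap E_{W'}]$. The first sum is $\binom n{v_0}p^{2^r}=\Theta(n^{-a_r})$. Let $W\ne W'$ and $u=|W'\setminus W|\ge1$. By Lemma~\ref{lem:excess} at least $u+1$ clauses of $H_{W'}$ meet $W'\setminus W$, and these are not in $H_W$, so $\Pr[E_W\cap E_{W'}]\le p^{2^r+u+1}$. There are $O(n^{v_0+u})$ such pairs, so the second sum is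
\[
\sum_{u=1}^{v_0}O\big(n^{v_0+u-(r-1)(2^r+u+1)}\big)=\sum_{u=1}^{v_0}O\big(n^{-a_r-(r-2)u-(r-1)}\big)=O(n^{-a_r-1}).
\]
Hence $\Pr[F\text{ unsatisfiable}]=\Omega(n^{-a_r})$.

\subsection{Part (ii)}
The idea is to pay $e^{-O(n)}$ for having so many clauses that $F$ is unsatisfiable, and to observe that small causes are still unlikely. Let $\alpha\ge\alpha_0>0$ for large $n$, $N_0=2^r\binom nr$ and $M=2^rn$, and let $\Phi$ be a uniform set of $M$ clauses. A fixed assignment satisfies $(1-2^{-r})N_0$ clauses, so it satisfies $\Phi$ with probability
\[
\prod_{i=0}^{M-1}\frac{(1-2^{-r})N_0-i}{N_0-i}\le(1-2^{-r})^M\le e^{-n},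
\]
and $\Phi$ is satisfiable with probability at most $(2/e)^n\to0$. A fixed set of $h$ clauses is contained in $\Phi$ with probability $\prod_{i<h}\frac{M-i}{N_0-i}\le(M/N_0)^h$ if $h\le M$, and with probability $0$ otherwise; here $M/N_0=n/\binom nr\le r^rn^{-(r-1)}$. Let $\Gamma=9\cdot2^rr^r$ and $\theta=1/(2\Gamma)$. By Lemma~\ref{lem:count} with $\kappa=r^r$, the probability that $\Phi$ has a minimal unsatisfiable subformula with at most $\theta n$ vertices is at most $\sum_{r\le v\le\theta n}(\Gamma v/n)^{v+1}$. The terms with $v\le\sqrt n$ sum to at most $\sum_{v\ge r}(\Gamma n^{-1/2})^{v+1}\to0$. Each other term is at most $2^{-\sqrt n}$, since $\Gamma v/n\le\frac12$, so they sum to at most $n2^{-\sqrt n}\to0$. Hence whp $\Phi$ has a minimal unsatisfiable subformula with more than $\theta n$ vertices.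

Given $|F|=M$, the formula $F$ has the law of $\Phi$. Since $N_0p=\Theta(n)$ and $1-p\ge e^{-2p}$ for $p\le\frac12$,
\[
\Pr[|F|=M]=\binom{N_0}Mp^M(1-p)^{N_0-M}\ge\Big(\frac{N_0p}M\Big)^Me^{-2N_0p}=e^{-O(n)} .
\]
So for $\varepsilon\le\theta$ we have $q(n)\ge(1-o(1))e^{-O(n)}=e^{-O(n)}$. \qed

\begin{thebibliography}{9}
\bibitem{SS} Alexander D. Scott and Gregory B. Sorkin, \emph{Structure of random r-SAT below the pure literal threshold}, arXiv:1008.1260 (2010).
\end{thebibliography}
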